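# Lifting against a 19-point space: a factorization that does not exist in $\mathrm{Top}$

## 1. A point of the pseudocircle and the open point of the Sierpiński space

Recall how finite spaces are drawn. A finite poset is regarded as a topological space whose open sets are the up-sets. Every point $x$ has a least open neighborhood $U(x)=\{x':x'\ge x\}$, and the sets $U(x)$ form a basis. So a map $g$ from any space to a finite poset is continuous iff all $g^{-1}(U(y))$ are open, and a map between finite posets is continuous iff it is monotone. Finite posets are exactly the finite $T_0$ spaces; a general finite space is a finite preorder, with the same rule for open sets.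

Two examples stay with us. The Sierpiński space is $S=\{c,o\}$ with $c<o$, so $\{o\}$ is open and $\{c\}$ is not. A continuous map $B\to S$ is the same as an open set of $B$, the preimage of $o$. The pseudocircle is $C=\{E,F,1,0\}$ with $1<E,F$ and $0<E,F$ and no other strict relations. Thus
$$U(E)=\{E\},\quad U(F)=\{F\},\quad U(1)=\{1,E,F\},\quad U(0)=\{0,E,F\}.$$
Walking around, one meets $1<F>0<E>1$: a circle made of four points. Throughout, $f:\mathrm{pt}\to C$ is the map with value $1$.

For morphisms $i:A\to B$ and $p:X\to Y$ of topological spaces, write $i\rightthreetimes p$ if for every pair $a:A\to X$, $b:B\to Y$ with $pa=bi$ there is $d:B\to X$ with $di=a$ and $pd=b$. We call $(a,b)$ a square from $i$ to $p$, and $d$ a lift.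

Let us compute with $u:\{o\}\to S$, the inclusion. A square from $i:A\to B$ to $u$ is an open set $W\subset B$ (the preimage of $o$ in $B$) with $i(A)\subset W$. A lift exists iff $W=B$. So $i\rightthreetimes u$ iff the only open set of $B$ containing $i(A)$ is $B$ itself.

The map $f$ fails this test, because $U(1)$ is open, contains $1$, and misses $0$. But $f$ can be cut into two pieces,
$$\mathrm{pt}\longrightarrow U(1)\longrightarrow C .$$
The first piece passes the test: an open subset of $U(1)$ containing $1$ is all of $U(1)$. The second piece has the right lifting property against every $i:A\to B$ that passes the test. Indeed, given a square with $b:B\to C$ and $A\to U(1)$, the open set $b^{-1}(U(1))$ contains $i(A)$, so it is $B$, and $b$ lands in $U(1)$. The same works for any $f:A\to Y$ in place of our $f$: let $Z$ be the intersection of all open sets of $Y$ containing $f(A)$, with the subspace topology. An open set of $Z$ containing the image of $A$ is $W\cap Z$ with $W$ open in $Y$ and $f(A)\subset W$, hence $Z\subset W$. So $A\to Z$ passes the test. And if $i':A'\to B'$ passes the test and $b:B'\to Y$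 sends $i'(A')$ into $Z$, then $b^{-1}(W)=B'$ for each open $W\supset f(A)$, so $b$ lands in $Z$.

So against the single map $u$, every continuous map splits as "a map that lifts against $u$" followed by "a map that lifts against all of those". Does this happen for every finite list of maps of finite spaces in place of $u$?

## 2. Complements, strings, and Axiom M2

We work in the category $\mathrm{Top}$ of topological spaces and continuous maps, and we assume ZFC.

**Definition (complements).** For a class $P$ of morphisms,
$$P^{l}=\{i:\ i\rightthreetimes p \text{ for all } p\in P\},\qquad P^{r}=\{p:\ i\rightthreetimes p \text{ for all } i\in P\}.$$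
For a string $s=s_1\cdots s_n\in\{l,r\}^n$ put $P^{s}=(\cdots((P^{s_1})^{s_2})\cdots)^{s_n}$, and $P^s=P$ if $n=0$. Operations are read from left to right: $P^{lr}=(P^l)^r$.

In Section 1 we found $\{u\}^l$, and saw that $U(1)\to C$ lies in $\{u\}^{lr}$. We say that a map *factors as $(M,M')$* if it is a map in $M$ followed by a map in $M'$. The following conjecture is stated by Misha Gavrilovich in "Finite combinatorics implicit in the basic definitions of topology", arXiv:2409.20464 (2024).

**Conjecture (Axiom M2).** For any finite set $P$ of maps of finite topological spaces and any string $s\in\{l,r\}^n$, $n\ge0$, every morphism factors as $(P^{sl},P^{slr})$ and also as $(P^{srl},P^{sr})$.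

It is false, already for the empty string and a single map.

**Theorem A.** There is a monotone map $p:X\to Y$ of finite posets ($|X|=19$, $|Y|=5$) such that, for $P=\{p\}$, the map $f:\mathrm{pt}\to C$ with value $1$ admits no factorization $\mathrm{pt}\xrightarrow{\,i\,}Z\xrightarrow{\,r\,}C$ with $i\in P^{l}$ and $r\in P^{lr}$. In fact such a $Z$ would satisfy $|Z|\ge\lambda$ for every cardinal $\lambda$.

**Corollary.** For every $n\ge0$ there is a string of length $n$ for which Axiom M2 fails for this $P$. For $n=2k$ and $s=(lr)^k$, the first decomposition fails. For $n=2k+1$ and $s=(lr)^kl$, the second fails.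

**Theorem B.** Let $P$ be a set of maps of finite spaces.

1. Every map factors as $(P^{rl},P^{r})$.
2. If every map in $P$ has codomain a point, or every map in $P$ is injective, then every map factors as $(P^{l},P^{lr})$.

So for $n=0$ the second half of the axiom always holds, while the first half can fail. We begin with the formal properties of complements, which both theorems use.

**Lemma 1.** Let $R$ be a class of morphisms.

(a) $R\subset R^{lr}$, $R\subset R^{rl}$, and $R^{lrl}=R^{l}$.

(b) $R^{l}$ is closed under coproducts, pushouts and transfinite composition.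

(c) $R^{r}$ is closed under composition, pullback, products, and wide fiber products over a base.

*Proof.* (a) The first two inclusions restate the definitions. Complements reverse inclusions, so $R\subset R^{lr}$ gives $R^{lrl}\subset R^{l}$. The inclusion $R'\subset R'^{\,rl}$ for $R'=R^l$ gives $R^l\subset R^{lrl}$.

(b) Let $p\in R$. A square from a coproduct $\coprod A_t\to\coprod B_t$ to $p$ is a family of squares, and the lifts on the $B_t$ together form a lift. For a pushout $A'\to B'$ of $i:A\to B$ along $A\to A'$, take a square $(a',b')$ from it to $p$. Composing with $A\to A'$ and $B\to B'$ gives a square from $i$ to $p$. Its lift $d$ agrees on $A$ with the composite of $A\to A'$ and $a'$, so $d$ and $a'$ glue to a map $d':B'\to X$. The equation $pd'=b'$ holds after restriction to $B$ and to $A'$, hence holds. Finally let $(Z_\beta)_{\beta\le\delta}$ be a chain with $Z_\mu=\operatorname{colim}_{\beta<\mu}Z_\beta$ at limits and all $Z_\beta\to Z_{\beta+1}$ in $R^l$. Given a square $(a,b)$ from $Z_0\to Z_\delta$ to $p$, put $d_0=a$. At a successor let $d_{\beta+1}$ be a lift of the square formed by $d_\beta$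 and $Z_{\beta+1}\to Z_\delta\xrightarrow{b}Y$; at limits glue by the universal property of the colimit. Then $d_\delta$ is a lift.

(c) Let $i:A\to B$ be in $R$. For a composite $X\to Y\to Y_1$ lift $B\to Y_1$ first to $Y$, then to $X$. For a pullback $Y'\times_YX\to Y'$ of $p:X\to Y$ and a square with $b':B\to Y'$, lift $B\to Y'\to Y$ to $d:B\to X$; then $(b',d)$ is a lift. For a product lift coordinatewise. For maps $Z_t\to Y$ and their fiber product $W\to Y$, a square with $b:B\to Y$ gives lifts $d_t:B\to Z_t$, all over the same $b$; so $(d_t)_t$ is a map $B\to W$, and it is a lift. $\square$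

**Proof of the Corollary from Theorem A.** By Lemma 1(a), applied $k$ times, $P^{(lr)^kl}=P^l$.

For $s=(lr)^k$ this says $P^{sl}=P^{l}$, and then $P^{slr}=P^{lr}$. A first decomposition of $f$ would be the factorization excluded by Theorem A.

For $s=(lr)^kl$ we have $P^{s}=P^l$, so $P^{sr}=P^{lr}$ and $P^{srl}=P^{lrl}=P^{l}$. The second decomposition of $f$, into a map in $P^{srl}$ followed by a map in $P^{sr}$, would again be the factorization excluded by Theorem A. $\square$

## 3. Attaching cells along finite spaces: the factorization $(P^{rl},P^r)$

To factor $f:X\to Y$ with second part in $P^r$, the sensible approach is to add solutions to lifting problems. Whenever a square from some $A\to B$ in $P$ to $f$ is given, glue a copy of $B$ to $X$ along $A$, and repeat. After $\omega$ steps one wants to say: a map $A\to\operatorname{colim}_n Z_n$ from a finite space factors through some $Z_n$, so it was treated at the next step.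

This last sentence is false for finite spaces in general, even for a chain of bijections. Let $Z=\{x,y\}\cup\mathbb N$, let $U_m=\{x\}\cup\{k:k\ge m\}$, and give $Z$ the topology $T_n=\{\emptyset,Z\}\cup\{U_m:m\ge n\}$. It is a topology since the sets $U_m$ are nested and a union of some of them is one of them. The identity maps $(Z,T_0)\to(Z,T_1)\to\cdots$ are continuous, and the colimit has topology $\bigcap_nT_n=\{\emptyset,Z\}$. Let $A$ be the indiscrete two-point space. The map $A\to\operatorname{colim}$ with image $\{x,y\}$ is continuous. It factors through no $(Z,T_n)$, since $U_n$ contains $x$ and not $y$. The set-theoretic factorization exists; the topology is too fine at every finite stage.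

The way out is to run the construction so long that nothing more can happen to a stage once it has been formed and given time to settle.

**Proof of Theorem B(1).** Let $P$ be a set of maps of finite spaces and $f:X\to Y$ any map.

**Step 1. Build the tower.** Put $Z_0=X$, $f_0=f$. Given $f_\beta:Z_\beta\to Y$, consider all squares from some $(A\to B)\in P$ to $f_\beta$; they form a set. Let $Z_{\beta+1}$ be the pushout of $\coprod A\to\coprod B$ along $\coprod A\to Z_\beta$, the coproducts running over these squares, and let $f_{\beta+1}:Z_{\beta+1}\to Y$ be the induced map. At limit ordinals take colimits. This defines $Z_\beta$ for all ordinals $\beta$. Since $P\subset P^{rl}$ and $P^{rl}=(P^r)^l$ is a left complement, Lemma 1(b) shows that all maps $Z_\beta\to Z_\gamma$ lie in $P^{rl}$.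

**Step 2. Each stage settles.** Fix $\beta$. As $\gamma\ge\beta$ grows, the kernel equivalence relation $\{(z,z'):z,z'\text{ have the same image in }Z_\gamma\}$ of $Z_\beta\to Z_\gamma$ increases, as a subset of $Z_\beta\times Z_\beta$. The initial topology on the set $Z_\beta$ induced by $Z_\beta\to Z_\gamma$, that is, the set of preimages of open sets of $Z_\gamma$, decreases, as a subset of the power set of $Z_\beta$. A monotone family of subsets of a fixed set, indexed by all ordinals, is eventually constant; otherwise it would change at arbitrarily large ordinals, and all ordinals would inject into a set. So both are eventually constant.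

Choose $\beta_0=0$ and $\beta_{n+1}>\beta_n$ such that, for $\beta=\beta_n$, both are constant in $\gamma\ge\beta_{n+1}$. Let $\delta=\sup_n\beta_n$, a limit ordinal.

**Step 3. Settled images embed in $Z_\delta$.** Let $I_n\subset Z_{\beta_{n+1}}$ be the image of $Z_{\beta_n}$, with the subspace topology. We claim that $I_n\to Z_\delta$ is an embedding. Note that $\delta\ge\beta_{n+1}$, so both invariants of $Z_{\beta_n}$ are the same at $\beta_{n+1}$ and at $\delta$.

It is injective: if the images in $I_n$ of $z,z'\in Z_{\beta_n}$ become equal in $Z_\delta$, then $(z,z')$ lies in the kernel relation at $\delta$, hence in that at $\beta_{n+1}$, so the two images in $I_n$ were already equal. It is an embedding: let $W\cap I_n$ be open in $I_n$, with $W$ open in $Z_{\beta_{n+1}}$. The preimage of $W$ in $Z_{\beta_n}$ belongs to the initial topology at $\beta_{n+1}$, hence to that at $\delta$, so it is the preimage of an open $W'\subset Z_\delta$. Because $Z_{\beta_n}\to I_n$ is surjective, the preimage of $W'$ in $I_n$ is $W\cap I_n$.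

**Step 4. Solve the lifting problems at $\delta$.** Since $Z_\delta=\operatorname{colim}_nZ_{\beta_n}$, the set $Z_\delta$ is the union of the images of the $Z_{\beta_n}$. These images increase with $n$, and the image of $Z_{\beta_n}$ in $Z_\delta$ is the image of $I_n$. Take a square from $(A\to B)\in P$ to $f_\delta$. As $A$ is finite, $A\to Z_\delta$ has image in the image of some $I_n$, and by Step 3 it factors through a continuous map $A\to I_n$. So $A\to Z_\delta$ factors through $A\to Z_{\beta_{n+1}}$. Together with $B\to Y$ this is a square to $f_{\beta_{n+1}}$, because $f_{\beta_{n+1}}$ is $Z_{\beta_{n+1}}\to Z_\delta$ followed by $f_\delta$. By construction there is a map $B\to Z_{\beta_{n+1}+1}$ over $Y$ which on $A$ equals $A\to Z_{\beta_{n+1}}\to Z_{\beta_{n+1}+1}$. Composing with $Z_{\beta_{n+1}+1}\to Z_\delta$ gives a lift.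

Hence $f_\delta\in P^r$, and $X\to Z_\delta\to Y$ is the required factorization. $\square$

## 4. Adding coordinates: the factorization $(P^l,P^{lr})$ in two cases

For the other factorization one must build $Z\to Y$ in $P^{lr}$, so Lemma 1(c) tells us which operations are available: pull back maps of $P$, take products and fiber products, and compose.

**Proof of Theorem B(2), all codomains points.** Write $P=\{X_p\to\mathrm{pt}\}$. Given $f:A\to Y$, let
$$Z=Y\times\prod_{p}X_p^{\mathrm{Top}(A,X_p)},$$
and let $A\to Z$ have first coordinate $f$ and coordinate $a$ at the index $a\in\mathrm{Top}(A,X_p)$. The projection $Z\to Y$ is a pullback of a product of maps in $P$, so it lies in $P^{lr}$. A square from $A\to Z$ to $X_p\to\mathrm{pt}$ is just a map $a:A\to X_p$, and the coordinate projection with index $a$ extends it to $Z$. So $A\to Z$ is in $P^l$. $\square$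

For instance, take $P=\{S\to\mathrm{pt}\}$. Then $i:A\to B$ is in $P^l$ iff every open set of $A$ is the preimage of an open set of $B$. For $A=\{x,y\}$ discrete and $Y=\mathrm{pt}$ the recipe gives $Z=S^4$, one coordinate for each of the four open sets of $A$. A smaller choice is $Z=S^2$ with $x\mapsto(o,c)$ and $y\mapsto(c,o)$: the images are incomparable, so they form a discrete subspace.

**Proof of Theorem B(2), all maps in $P$ injective.** Let $f:A\to Y$.

**Step 1. Take the smallest candidate.** Consider all factorizations $A\to Z\to Y$ of $f$ with $Z\to Y$ injective and in $P^{lr}$. Up to isomorphism over $Y$ they form a set, since $Z$ is a subset of $Y$ with a topology at least as fine as the subspace topology, and $A\to Z$ is determined by $f$ because $Z\to Y$ is injective. The set is nonempty because $\mathrm{id}_Y$ qualifies. Let $Z_0\to Y$ be the fiber product over $Y$ of one representative from each isomorphism class. It is injective, because each coordinate of a point is determined by its image in $Y$. It is in $P^{lr}$ by Lemma 1(c). It maps over $Y$ to every member of the family, and the maps from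 $A$ to the members give a map $A\to Z_0$ over $Y$.

**Step 2. Show that $A\to Z_0$ is in $P^l$.** Take a square consisting of $a:A\to X_p$ and $b:Z_0\to Y_p$, for $p:X_p\to Y_p$ in $P$. Let $Q=Z_0\times_{Y_p}X_p$ with projection $\pi:Q\to Z_0$. As a pullback of $p$, the map $\pi$ is injective and in $P^{lr}$; so $Q\to Z_0\to Y$ is injective and in $P^{lr}$. The map $A\to Z_0$ and $a$ define $A\to Q$. So $A\to Q\to Y$ belongs to the family, and there is a map $\sigma:Z_0\to Q$ over $Y$.

Both $\pi\sigma$ and $\mathrm{id}_{Z_0}$ are maps $Z_0\to Z_0$ over $Y$, and $Z_0\to Y$ is injective, so $\pi\sigma=\mathrm{id}$. Likewise $A\to Z_0\xrightarrow{\sigma}Q$ and the given map $A\to Q$ agree after the injective map $Q\to Y$, so they are equal. Hence $d:Z_0\xrightarrow{\sigma}Q\to X_p$ satisfies $pd=b\pi\sigma=b$, and $d$ restricts to $a$ on $A$. $\square$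

For a general $p:X_p\to Y_p$ the natural attempt is the dual of Section 3. Given $A\to Z_\beta\to Y$, let $Z_{\beta+1}$ be the pullback of $Z_\beta\to\prod Y_p$ along $\prod X_p\to\prod Y_p$, over all squares from $A\to Z_\beta$ to maps of $P$; take limits at limit ordinals. All maps $Z_\gamma\to Z_\beta$ are in $P^{lr}$. The attempt stops at the point where Section 3 had Step 2. A lifting problem for $A\to Z_\delta$ contains a map $Z_\delta\to Y_p$ *out of* the limit, and this map need not come from an earlier stage. When $Y_p$ is a point there is no such map to worry about. When $p$ is injective, all stages inject into $Y$. In general, adding coordinates creates new open sets, new open sets create new maps to $Y_p$, and these ask for new coordinates; no fixed set is in sight in which the process must become constant. Theorem A says that for some $p$ nothing can be repaired: no $Z$ of any kind works.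

## 5. Unwinding the pseudocircle with a sign

Suppose $\mathrm{pt}\xrightarrow{i}Z\xrightarrow{r}C$ is a factorization as in Theorem A, and let $z_0$ be the value of $i$. The two hypotheses give two tools.

From $r\in P^{lr}$: if $j:\mathrm{pt}\to N$ is in $P^l$ and $q:N\to C$ satisfies $qj=f$, there is $k:N\to Z$ over $C$ sending the base point of $N$ to $z_0$. So every such $N$ must be mapped to $Z$.

From $i\in P^{l}$: a continuous map $g:Z\to Y$ lifts to $h:Z\to X$, with any prescribed value at $z_0$ over $g(z_0)$. Pulling back open sets of $X$ produces new open sets of $Z$.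

The plan is to take a huge $N$ and to use the second tool, over and over, to produce open sets of $Z$ that separate a huge number of points $k(b)$. There is a tension: $p$ must admit so many lifts that $j\in P^l$, and so few that lifts along $N$ are forced.

For $N$, unwind the circle. Start with the infinite fence
$$a_0<f_0>b_0<e_0>a_1<f_1>b_1<e_1>a_2<\cdots \tag{1}$$
over $C$, with $a\mapsto1$, $f\mapsto F$, $b\mapsto 0$, $e\mapsto E$. For $p$, split the point $0$ of $C$ into two points $L<H$:
$$Y=\{E,F,1,H,L\},\qquad 1<E,F,\qquad L<H<E,F .$$
An open set $G\subset Z$ then gives a map $g:Z\to Y$ that follows $r$, except that a point over $0$ goes to $H$ if it is in $G$ and to $L$ if not. It matters that $L<H$ rather than that $L$ and $H$ are incomparable: we shall have to take unions of open sets at limit steps, so we cannot hope that complements stay open.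

Now put a sign on everything. As a first try let $X^\circ=\{1_\pm,E_\pm,F_\pm,H_\pm,L_\pm\}$ with
$$U(1_s)=\{1_s,E_s,F_s\},\qquad U(H_t)=\{H_t,E_+,F_t\},\qquad U(L_t)=\{L_t,E_-,F_t\},$$
and $E_\pm$, $F_\pm$ maximal. Follow a lift along (1), starting at $1_+$ over $a_0$. Passing a point $1_s$ keeps the sign; passing a point $H_t$ sets the sign to $+$; passing $L_t$ sets it to $-$. The point over $b_\gamma$ records in its index $t$ the sign with which the lift arrived. So the lift delays the information "in $G$" by one turn. If $G$ contains $k(b_0),k(b_1)$ and no other $k(b_\gamma)$, the points over $b_0,b_1,b_2,b_3,b_4,\dots$ are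
$$H_+,\ H_+,\ L_+,\ L_-,\ L_-,\ \dots$$
and the points $b_\gamma$ with index $+$ are $b_0,b_1,b_2$: one more than before. If $G=\emptyset$, one gets $L_+,L_-,L_-,\dots$, and the index $+$ marks $b_0$ alone. This is the machine we want.

But $X^\circ\to Y$ has too few lifts: $j\in P^l$ must hold for *all* continuous $g:N\to Y$, also those that do not follow $C$. On the fence (1) let $g(a_0)=1$, $g(f_0)=F$, $g(b_0)=L$, $g(e_0)=H$, and let $g$ be $H$ on all points of index at least $1$. This is monotone. A lift with $h(a_0)=1_+$ must have $h(f_0)=F_+$, then $h(b_0)=L_+$, and $h(e_0)$ should be a point over $H$ above $L_+$. There is none. Nor may one put $L_t$ below one of $H_\pm$, for then $L_t$ would lie below $E_+$ as well as $E_-$, and the sign would no longer be forced.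

The cure is a third sign $*$, meaning "no information". We give $L_t$ an upper neighbor $H^*_-$ over $H$ that lies below $E_-$ but below none of $F_\pm$. Such a point needs an $F$-point above it, so we add $F_*$, and with it a full set of companions.

## 6. The map $p:X\to Y$

The poset $X$ has the following points, where $s\in\{+,-,*\}$ and $t\in\{+,-\}$; the map $p$ forgets indices and stars.

- Over $E$: $E_s$ with $U(E_s)=\{E_s\}$. Over $F$: $F_s$ with $U(F_s)=\{F_s\}$.
- Over $1$: $1_s$ with $U(1_s)=\{1_s,E_s,F_s\}$.
- Over $H$: $H^*_s$ with $U(H^*_s)=\{H^*_s,E_s,F_*\}$, and $H_t$ with $U(H_t)=\{H_t,H^*_+,E_+,F_t,F_*\}$.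
- Over $L$: $L^*_s$ with $U(L^*_s)=\{L^*_s,H^*_s,E_s,F_*\}$, and $L_t$ with $U(L_t)=\{L_t,H^*_-,E_-,F_t,F_*\}$.

There are $3+3+3+(3+2)+(3+2)=19$ points. One checks from the list that $x'\in U(x)$ implies $U(x')\subset U(x)$; the only cases in which $x'\neq x$ is not maximal are $H^*_+\in U(H_t)$, $H^*_s\in U(L^*_s)$ and $H^*_-\in U(L_t)$. The relation $x\le x'\iff x'\in U(x)$ is antisymmetric, so $X$ is a poset, and $p$ is monotone. Put
$$D=X\setminus\{H_+,H_-\}.$$
The points $H_\pm$ are set apart because no point over $L$ lies below them. Three facts are all that we need.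

**(i)** *For every $x\in X$ and every $y\ge p(x)$ there is $x'\in D$ with $x'\ge x$ and $p(x')=y$.*

- For $E_s$ and $F_s$ take $x'=x$.
- For $1_s$ take $1_s,E_s,F_s$ over $1,E,F$.
- For $H^*_s$ take $H^*_s,E_s,F_*$ over $H,E,F$.
- For $H_t$ take $H^*_+,E_+,F_t$ over $H,E,F$.
- For $L^*_s$ take $L^*_s,H^*_s,E_s,F_*$ over $L,H,E,F$.
- For $L_t$ take $L_t,H^*_-,E_-,F_t$ over $L,H,E,F$.

**(ii)** *For every $x\in D$ and every $y\le p(x)$ there is $x'\in X$ with $x'\le x$ and $p(x')=y$.* If $y=p(x)$ take $x'=x$. Otherwise:

- For $E_s$ take $1_s,H^*_s,L^*_s$ over $1,H,L$.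
- For $F_t$ with $t=\pm$ take $1_t,H_t,L_t$ over $1,H,L$.
- For $F_*$ take $1_*,H^*_*,L^*_*$ over $1,H,L$.
- For $H^*_s$ take $L^*_s$ over $L$.
- The points $1_s,L^*_s,L_t$ lie over minimal elements of $Y$, so there is nothing to do.

**(iii)** *Let $s\in\{+,-\}$. The only point over $H$ below $F_s$ is $H_s$, and the only $E$-point above $H_s$ is $E_+$. The only point over $L$ below $F_s$ is $L_s$, and the only $E$-point above $L_s$ is $E_-$.* Indeed, the starred points over $H$ and $L$ have only $F_*$ above them among the $F$-points, and $H_t,L_t$ have $F_t$ and $F_*$.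

Facts (i) and (ii) say that there are enough lifts; fact (iii) says that the machine of Section 5 still runs.

## 7. The transfinite fence $N_\lambda$

The fence (1) has countably many turns; we need $\lambda$ turns. At a successor index, $a_{\gamma+1}$ sits below $e_\gamma$. At a limit index $\gamma$, the point $a_\gamma$ must be tied to the $e_\beta$ with $\beta<\gamma$. Ultrafilters do this.

**Definition ($N_\lambda$).** Let $\lambda$ be an infinite cardinal. For each $1\le\gamma<\lambda$ choose an ultrafilter $\mathcal U_\gamma$ on the set $\gamma=[0,\gamma)$ that contains all tails $[\beta,\gamma)$, $\beta<\gamma$. This is possible because the tails form a chain of nonempty sets. The space $N=N_\lambda$ has distinct points $a_\gamma,f_\gamma,b_\gamma,e_\gamma$ for $\gamma<\lambda$. A set $O\subset N$ is open iff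

- $b_\gamma\in O$ implies $f_\gamma,e_\gamma\in O$;
- $a_\gamma\in O$ implies $f_\gamma\in O$ and, if $\gamma\ge1$, also $\{\beta<\gamma:e_\beta\in O\}\in\mathcal U_\gamma$.

These sets form a topology: $\emptyset$ and $N$ are open, unions are fine because $\mathcal U_\gamma$ is closed under supersets, and finite intersections are fine because it is closed under finite intersections. If $\gamma=\varepsilon+1$, the tail $[\varepsilon,\gamma)=\{\varepsilon\}$ is in $\mathcal U_\gamma$, so the last condition says $e_\varepsilon\in O$. For $\lambda=\omega$ we recover the fence (1).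

Let $j:\mathrm{pt}\to N$ have value $a_0$. Let $q_N:N\to C$ send $a_\gamma\mapsto1$, $f_\gamma\mapsto F$, $b_\gamma\mapsto0$, $e_\gamma\mapsto E$. It is continuous, because the preimages of $U(E)$, $U(F)$, $U(1)$, $U(0)$ are the set of all $e_\gamma$, the set of all $f_\gamma$, the set of all $a_\gamma,e_\gamma,f_\gamma$, and the set of all $b_\gamma,e_\gamma,f_\gamma$; each is open. Also $q_Nj=f$.

Why not simply ask that $\{\beta<\gamma:e_\beta\in O\}$ contain a tail? Then $j$ would not lift against $p$ as soon as $\lambda>\omega$. Let $g$ be $1$, $F$, $E$ on all $a_\gamma,f_\gamma,e_\gamma$, and let $g(b_\gamma)$ be $H$ for even finite $\gamma$ and $L$ for all other $\gamma$; this is continuous. A lift $h$ starting at $1_+$ has $h(f_0)=F_+$. By (iii), whenever $h(f_\gamma)=F_{\pm}$ the sign of $h(e_\gamma)$ is $+$ or $-$ according to $g(b_\gamma)=H$ or $L$, and for finite $\gamma$ it is passed on through $h(a_{\gamma+1})$ to $h(f_{\gamma+1})$. So $h(e_0),h(e_1),h(e_2),\dots$ are $E_+,E_-,E_+,\dots$, and no value $1_s$ at $a_\omega$ has $E_s$ equal to $h(e_\beta)$ on a tail of $\omega$. An ultrafilter picks one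 of finitely many values, whatever the sequence does.

**Lemma 2.** $j\in P^l$ for $P=\{p\}$ and $N=N_\lambda$.

*Proof.* A square from $j$ to $p$ is a point $x_0\in X$ and a continuous $g:N\to Y$ with $g(a_0)=p(x_0)$. We construct a continuous $h:N\to X$ with $ph=g$ and $h(a_0)=x_0$, by recursion on $\gamma$, keeping all $h(f_\gamma)$ and $h(e_\gamma)$ in $D$. All choices are among finitely many points; fix an order on $X$ and take the first possible one.

**Step 1. Define $h(a_\gamma)$.** For $\gamma=0$ put $h(a_0)=x_0$. Let $\gamma\ge1$. Since $X$ is finite and $\mathcal U_\gamma$ is an ultrafilter, there is a unique $x_\gamma\in X$ with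
$$\{\beta<\gamma:h(e_\beta)=x_\gamma\}\in\mathcal U_\gamma , \tag{2}$$
and $x_\gamma\in D$, because all $h(e_\beta)$ are in $D$ and the set in (2) is nonempty. The set $g^{-1}(U(g(a_\gamma)))$ is open and contains $a_\gamma$, so $\{\beta<\gamma:g(e_\beta)\ge g(a_\gamma)\}\in\mathcal U_\gamma$. This set meets the set in (2); for $\beta$ in both, $p(x_\gamma)=g(e_\beta)\ge g(a_\gamma)$. By (ii) choose $h(a_\gamma)\le x_\gamma$ over $g(a_\gamma)$.

**Step 2. Define $h(f_\gamma)$.** Continuity of $g$ gives $g(f_\gamma)\ge g(a_\gamma)$. By (i) choose $h(f_\gamma)\in D$ over $g(f_\gamma)$ with $h(f_\gamma)\ge h(a_\gamma)$. For $\gamma=0$ this works even if $x_0\notin D$, since (i) holds for all points of $X$.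

**Step 3. Define $h(b_\gamma)$ and $h(e_\gamma)$.** Continuity of $g$ gives $g(b_\gamma)\le g(f_\gamma)$ and $g(b_\gamma)\le g(e_\gamma)$. As $h(f_\gamma)\in D$, by (ii) choose $h(b_\gamma)\le h(f_\gamma)$ over $g(b_\gamma)$. By (i) choose $h(e_\gamma)\in D$ over $g(e_\gamma)$ with $h(e_\gamma)\ge h(b_\gamma)$.

**Step 4. Check continuity.** Let $O\subset X$ be an up-set. If $h(b_\gamma)\in O$, then $h(f_\gamma),h(e_\gamma)\in O$ because both are $\ge h(b_\gamma)$. If $h(a_\gamma)\in O$, then $h(f_\gamma)\in O$. For $\gamma\ge1$ also $x_\gamma\in O$, so $\{\beta<\gamma:h(e_\beta)\in O\}$ contains the set in (2) and lies in $\mathcal U_\gamma$. So $h^{-1}(O)$ is open. $\square$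

## 8. $Z$ has at least $\lambda$ points

**Proof of Theorem A.** Let $P=\{p\}$, and suppose $f=r\circ i$ with $i:\mathrm{pt}\to Z$ in $P^l$ and $r:Z\to C$ in $P^{lr}$. Let $z_0$ be the value of $i$; so $r(z_0)=1$. Fix an infinite cardinal $\lambda$ and $N=N_\lambda$.

**Step 1. Map $N$ to $Z$.** The maps $i:\mathrm{pt}\to Z$ and $q_N:N\to C$ form a square from $j$ to $r$, because $ri=f=q_Nj$. By Lemma 2, $j\in P^l$, and $r\in P^{lr}$; so there is $k:N\to Z$ with $k(a_0)=z_0$ and $rk=q_N$.

**Step 2. State what has to be separated.** We prove the following.

**Claim.** For every $\alpha<\lambda$ there is an open $G_\alpha\subset Z$ such that for all $\gamma<\lambda$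
$$k(b_\gamma)\in G_\alpha\iff\gamma<\alpha . \tag{3}$$

The proof is by transfinite recursion on $\alpha$. Put $G_0=\emptyset$. For a limit ordinal $\mu$ put $G_\mu=\bigcup_{\alpha<\mu}G_\alpha$; then $k(b_\gamma)\in G_\mu$ iff $\gamma<\alpha$ for some $\alpha<\mu$, iff $\gamma<\mu$. Steps 3 to 7 treat the successor: given $G=G_\alpha$ with (3), we construct $G_{\alpha+1}$.

**Step 3. Turn $G$ into a map to $Y$ and lift it.** Define $g:Z\to Y$ by $g(z)=r(z)$ if $r(z)\in\{E,F,1\}$; if $r(z)=0$, let $g(z)=H$ when $z\in G$ and $g(z)=L$ when $z\notin G$. It is continuous, since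
$$g^{-1}U(E)=r^{-1}\{E\},\qquad g^{-1}U(F)=r^{-1}\{F\},\qquad g^{-1}U(1)=r^{-1}\{1,E,F\},$$
$$g^{-1}U(H)=r^{-1}\{E,F\}\cup\bigl(r^{-1}\{0,E,F\}\cap G\bigr),\qquad g^{-1}U(L)=r^{-1}\{0,E,F\}$$
are all open. Here $L<H$ is used: $U(L)$ contains $H$, so the complement of $G$ need not be open. As $p(1_+)=1=g(z_0)$ and $i\in P^l$, there is a continuous $h:Z\to X$ with $h(z_0)=1_+$ and $ph=g$. Put $\phi=hk:N\to X$. Then $\phi(a_0)=1_+$ and $p\phi=gk$.

**Step 4. Read off the local rules.** Since $rk=q_N$, the points $\phi(a_\gamma),\phi(f_\gamma),\phi(e_\gamma)$ lie over $1,F,E$. By (3), $\phi(b_\gamma)$ lies over $H$ if $\gamma<\alpha$ and over $L$ if $\gamma\ge\alpha$. Write $\phi(f_\gamma)=F_{s_\gamma}$ and $\phi(e_\gamma)=E_{t_\gamma}$ with $s_\gamma,t_\gamma\in\{+,-,*\}$. Continuity of $\phi$ gives three rules.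

Rule (4): $s_0=+$. Indeed $\phi^{-1}(U(1_+))$ is open and contains $a_0$, hence $f_0$, and the only $F$-point of $U(1_+)$ is $F_+$.

Rule (5): for $\gamma\ge1$, $\{\beta<\gamma:t_\beta=s_\gamma\}\in\mathcal U_\gamma$. Indeed $\phi(a_\gamma)=1_u$ for some $u$, and $U(1_u)=\{1_u,E_u,F_u\}$. The open set $\phi^{-1}(U(1_u))$ contains $a_\gamma$, so it contains $f_\gamma$, which gives $s_\gamma=u$, and $\{\beta<\gamma:t_\beta=u\}\in\mathcal U_\gamma$.

Rule (6): if $s_\gamma\in\{+,-\}$, then $\phi(b_\gamma)=H_{s_\gamma}$ and $t_\gamma=+$ when $\gamma<\alpha$, while $\phi(b_\gamma)=L_{s_\gamma}$ and $t_\gamma=-$ when $\gamma\ge\alpha$. Indeed $U(\phi(b_\gamma))$ contains $\phi(f_\gamma)=F_{s_\gamma}$ and $\phi(e_\gamma)=E_{t_\gamma}$, and (iii) applies.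

**Step 5. The sign $*$ never occurs.** We show $s_\gamma\in\{+,-\}$ for all $\gamma<\lambda$ by transfinite induction. For $\gamma=0$ this is (4). If $\gamma\ge1$ and it holds for all $\beta<\gamma$, then all $t_\beta$, $\beta<\gamma$, are in $\{+,-\}$ by (6). The set in (5) is nonempty, so $s_\gamma$ equals some $t_\beta$ and lies in $\{+,-\}$. Therefore (6) applies to every $\gamma$.

**Step 6. Compute the signs: $s_\gamma=+$ iff $\gamma\le\alpha$.** For $\gamma=0$ this is (4). If $1\le\gamma\le\alpha$, then every $\beta<\gamma$ satisfies $\beta<\alpha$, so $t_\beta=+$ by (6), and (5) gives $s_\gamma=+$. If $\gamma>\alpha$, then $t_\beta=-$ for all $\beta$ in the tail $[\alpha,\gamma)$, which belongs to $\mathcal U_\gamma$. It meets the set in (5), so $s_\gamma=-$.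

**Step 7. Define $G_{\alpha+1}$.** Let
$$V=U(H_+)\cup U(L_+)=\{H_+,L_+,H^*_+,H^*_-,E_+,E_-,F_+,F_*\}.$$
It is open in $X$ and contains neither $H_-$ nor $L_-$. Put $G_{\alpha+1}=h^{-1}(V)$, an open set of $Z$. By (6), $\phi(b_\gamma)$ is one of $H_{s_\gamma},L_{s_\gamma}$. So
$$k(b_\gamma)\in G_{\alpha+1}\iff\phi(b_\gamma)\in V\iff s_\gamma=+\iff\gamma\le\alpha\iff\gamma<\alpha+1 .$$
This proves the Claim.

**Step 8. Count.** If $\beta<\gamma<\lambda$, then (3) for the open set $G_\gamma$ gives $k(b_\beta)\in G_\gamma$ and $k(b_\gamma)\notin G_\gamma$. So $k$ is injective on $\{b_\gamma:\gamma<\lambda\}$, and $|Z|\ge\lambda$. Here $Z$ was fixed before $\lambda$, and $\lambda$ was an arbitrary infinite cardinal; hence $|Z|\ge\lambda$ for every cardinal $\lambda$. Taking $\lambda$ infinite and larger than $|Z|$ gives a contradiction, so the factorization does not exist. $\blacksquare$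

With the Corollary, proved in Section 2 from Theorem A, this disproves Axiom M2.
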